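\title{Norm inflation for the Navier--Stokes equations in supercritical Lebesgue spaces}

\begin{abstract}
We prove that the three-dimensional incompressible Navier--Stokes equations exhibit norm inflation in $L^p(\mathbb R^3)$ for every $2<p<3$: there are smooth, compactly supported, divergence-free data of arbitrarily small $L^p$ norm whose smooth finite-energy solution has arbitrarily large $L^p$ norm after an arbitrarily short time. Among the exponents $2\le p\le\infty$ these are the only ones with this property, and the inflation also takes place from $\dot B^0_{p,1}$ to $\dot B^0_{p,\infty}$. Scaling and vanishing viscosity reduce the problem to finding smooth Euler flows whose $L^p$ norm grows by an arbitrarily large factor. We obtain them by placing a very thin and very weak vortex ring in a fixed axisymmetric flow that stretches circles without bound. The ring is prescribed at the final time and the Euler equations are solved backward, so that at the initial time only an upper bound is needed.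
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Consider the incompressible Navier--Stokes equations for a velocity $u:[0,T]\times\mathbb R^3\to\mathbb R^3$ and a scalar pressure $P$,
\begin{equation}\label{eq:NS}
\partial_tu-\Delta u+u\cdot\nabla u+\nabla P=0,\qquad\operatorname{div}u=0,\qquad u|_{t=0}=u_0 .
\end{equation}
If $u$ is a solution, so is $u_\lambda(t,x)=\lambda u(\lambda^2t,\lambda x)$ for every $\lambda>0$. A Banach space is \emph{critical} if its norm is invariant under this scaling; examples are $L^3$, $\dot H^{1/2}$ and $\dot B^{-1+3/p}_{p,\infty}$. Writing $\|\cdot\|_p$ for the norm of $L^p(\mathbb R^3)$, we have $\|u_\lambda(0)\|_p=\lambda^{1-3/p}\|u_0\|_p$. For $2<p<3$ this tends to $0$ as $\lambda\to\infty$: the space $L^p$ is \emph{supercritical}, and any datum becomes small in it once it is concentrated at a small scale. We ask whether smallness in such a space says anything about the size of the solution, even for a short time.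

\begin{definition}\label{def:inflation}
Let $2\le p\le\infty$. The equations \eqref{eq:NS} exhibit \emph{norm inflation in $L^p(\mathbb R^3)$} if for every $\epsilon>0$ there are a time $0<t^*\le\epsilon$ and a divergence-free $u_0\in C_c^\infty(\mathbb R^3)$ with $\|u_0\|_p\le\epsilon$ such that the following hold.
\begin{enumerate}
\item[(a)] The classical finite-energy solution $u$ of \eqref{eq:NS} with data $u_0$ exists and is smooth on $[0,t^*]$: $u\in C^\infty([0,t^*]\times\mathbb R^3)$, and $\partial^\alpha u\in C([0,t^*];L^2\cap L^p)$ for every multi-index $\alpha$.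
\item[(b)] The pressure is the one decaying at infinity, $P=(-\Delta)^{-1}\operatorname{div}\operatorname{div}(u\otimes u)$.
\item[(c)] $\epsilon^{-1}\le\|u(t^*)\|_p<\infty$.
\end{enumerate}
\end{definition}

Norm inflation means that the map from data to solution is discontinuous at $0$ in a quantitative way, already on the smoothest data and while the solution stays smooth. Conditions (a) and (b) single out one solution. Indeed, let $\mathbb P$ be the Leray projection, the Fourier multiplier $I-k\otimes k/|k|^2$, so that $\mathbb PF=F+\nabla(-\Delta)^{-1}\operatorname{div}F$. Then (b) turns \eqref{eq:NS} into $\partial_tu=\Delta u-\mathbb P\operatorname{div}(u\otimes u)$, and the difference $\delta$ of two solutions $u,u'$ satisfies $\frac d{dt}\|\delta\|_2^2\le2\|\nabla u\|_\infty\|\delta\|_2^2$.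

The corresponding phenomenon is known in Besov spaces. Fix a radial $\chi\in C_c^\infty(\mathbb R^3)$ with $0\le\chi\le1$, equal to $1$ for $|k|\le1$ and to $0$ for $|k|\ge2$, and put $\varphi(k)=\chi(k)-\chi(2k)$, which is supported in $\frac12\le|k|\le2$ and satisfies $\sum_{j\in\mathbb Z}\varphi(2^{-j}k)=1$ for $k\ne0$. Let $\Delta_j$ be the Fourier multiplier $\varphi(2^{-j}k)$, and let $\|f\|_{\dot B^s_{p,q}}$ be the $\ell^q(\mathbb Z)$ norm of the sequence $2^{js}\|\Delta_jf\|_p$. The critical line is $s=-1+\frac3p$. The known result is this: for any $s\ne0$ and $1\le p,q\le\infty$ with $-3<s-\frac3p<-1$, the equations \eqref{eq:NS} are strongly ill-posed in $\dot B^s_{p,q}(\mathbb R^3)$, in the sense that for every $\epsilon>0$ there are $0<t^*\le\epsilon$ and a solution $u\in C^\infty([0,t^*]\times\mathbb R^3)$ with $u_0\in C_c^\infty$, $\|u_0\|_{\dot B^s_{p,1}}\le\epsilon$ and $\|u(t^*)\|_{\dot B^s_{p,\infty}}\ge\epsilon^{-1}$. The excluded value $s=0$ is the one that concerns Lebesgue spaces, because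 the $L^p$ norm lies between the norms of $\dot B^0_{p,\infty}$ and $\dot B^0_{p,1}$ (Lemma~\ref{lem:besov}). Luo \cite{Luo} states as an open question whether such norm inflation can occur in $L^p$ for $2<p<3$.

\subsection{What one expects}\label{sec:expect}

For $p=2$ there is no inflation, since the energy $\|u(t)\|_2^2$ is nonincreasing. For other exponents, consider a datum $A\,g(x/\ell)$ of amplitude $A$ at a scale $\ell\le1$. The nonlinearity acts on the time scale $\ell/A$ and viscosity on the time scale $\ell^2$; their ratio is the Reynolds number $A\ell$. If the $L^p$ norm is of order $\epsilon$, that is $A\ell^{3/p}=\epsilon$, then $A\ell=\epsilon\,\ell^{1-3/p}$. For $p\ge3$ this is at most $\epsilon$, viscosity dominates, and a perturbation argument excludes inflation (Section~\ref{sec:negative}). For $p<3$ the Reynolds number tends to infinity as $\ell\to0$, and so does the inverse time $A/\ell$. The solution then follows the Euler equations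
\begin{equation}\label{eq:Euler}
\partial_tu+u\cdot\nabla u+\nabla P=0,\qquad\operatorname{div}u=0,
\end{equation}
and does so in a very short time. So the question becomes whether smooth Euler flows can multiply their $L^p$ norm by an arbitrarily large factor.

One guesses that they can when $p>2$, since energy conservation protects only the $L^2$ norm. Two features make this delicate. First, transport by a volume-preserving flow leaves every $L^p$ norm unchanged, however fine the oscillations it creates; growth in $L^p$ requires the fluid to be accelerated, with the total energy fixed. Second, the factor has to be unbounded, so one must control a solution of \eqref{eq:Euler} far outside any perturbative time interval.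

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $2<p<3$. For every $\epsilon>0$ there are $t^*\in(0,\epsilon]$ and a divergence-free $u_0\in C_c^\infty(\mathbb R^3)$ with $\|u_0\|_p\le\epsilon$ such that {\rm(a)}, {\rm(b)}, {\rm(c)} of Definition~\ref{def:inflation} hold. That is, \eqref{eq:NS} exhibits norm inflation in $L^p(\mathbb R^3)$.
\end{theorem}

The core of the proof is a statement about the Euler equations, valid for a larger range of exponents. A vector field is \emph{axisymmetric without swirl} if, in cylindrical coordinates, it has the form $u_r(r,z)e_r+u_z(r,z)e_z$.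

\begin{theorem}\label{thm:euler}
Let $2<p<\infty$ and $K>0$. There are $T>0$ and a solution $u\in C^\infty([0,T]\times\mathbb R^3)\cap\bigcap_nC([0,T];H^n)$ of \eqref{eq:Euler}, axisymmetric without swirl, with $\operatorname{curl}u(t)$ compactly supported, such that $\|u(T)\|_p\ge K\|u(0)\|_p>0$.
\end{theorem}

Two complements follow. The first treats the regularity $s=0$ for $2<p<3$; the second shows that the range in Theorem~\ref{thm:main} cannot be enlarged within $[2,\infty]$. The range $p<2$ is not treated.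

\begin{theorem}\label{thm:besov}
Let $2<p<3$. In Theorem~\ref{thm:main} one can in addition require $\|u_0\|_{\dot B^0_{p,1}}\le\epsilon$ and $\|u(t^*)\|_{\dot B^0_{p,\infty}}\ge\epsilon^{-1}$.
\end{theorem}

\begin{theorem}\label{thm:range}
For $2\le p\le\infty$, norm inflation in $L^p(\mathbb R^3)$ holds if and only if $2<p<3$.
\end{theorem}

\begin{remark}
The data constructed below are axisymmetric without swirl, a class in which \eqref{eq:NS} is known to be globally regular (Ladyzhenskaya; Ukhovskii--Iudovich 1968). We do not use this fact, but it shows that the inflation is not tied to singularity formation.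
\end{remark}

Section~\ref{sec:model} shows the mechanism on an explicit solution. Sections~\ref{sec:axi}--\ref{sec:ring} prove Theorem~\ref{thm:euler}, and Section~\ref{sec:NS} deduces Theorem~\ref{thm:main}. Theorems~\ref{thm:besov} and~\ref{thm:range} are proved in Sections~\ref{sec:besov} and~\ref{sec:negative}.

\section{A stretched vortex}\label{sec:model}

The mechanism is vortex stretching, and it is fully visible in an explicit solution of infinite energy. Write $y=(y_1,y_2,y_3)$, $\rho=\sqrt{y_1^2+y_2^2}$, $e_\perp=(-y_2,y_1,0)/\rho$, and look for a solution of \eqref{eq:Euler} of the form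
$$u=U+w,\qquad U=\big(-\tfrac12y_1,-\tfrac12y_2,y_3\big),\qquad w=W(t,\rho)\,e_\perp :$$
a straight vortex $w$ in a strain $U$ that stretches its axis. Both fields are divergence free, and $\operatorname{curl}u=\omega(t,\rho)e_3$ with $W=\rho^{-1}\int_0^\rho\omega\,\rho'd\rho'$. The field $u$ solves \eqref{eq:Euler} if and only if $\partial_tu+u\cdot\nabla u$ is curl free, that is, if and only if $\Omega=\operatorname{curl}u$ satisfies the vorticity equation $\partial_t\Omega+u\cdot\nabla\Omega=\Omega\cdot\nabla u$. Here $w\cdot\nabla\omega=0$ because $\omega$ is radial, and $\Omega\cdot\nabla u=\omega\,\partial_3u=\omega e_3$. The equation is therefore $\partial_t\omega-\frac12\rho\,\partial_\rho\omega=\omega$, and with $L=e^t$ its solution is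
$$\omega(t,\rho)=L\,\omega_0(L^{1/2}\rho),\qquad W(t,\rho)=L^{1/2}W_0(L^{1/2}\rho).$$
The flow carries the slab $0<y_3<1$ to the slab $0<y_3<L$: the vortex becomes $L$ times longer, its cross-section $L$ times smaller in area, and its circulation $\int_{\mathbb R^2}\omega$ does not change. On the moving slab,
\begin{equation}\label{eq:model}
\Big(\int_{0<y_3<L}|w(t)|^pdy\Big)^{1/p}=\Big(L\cdot L^{p/2}\cdot L^{-1}\Big)^{1/p}\|W_0\|_{L^p(\mathbb R^2)}=L^{1/2}\,\|W_0\|_{L^p(\mathbb R^2)} .
\end{equation}
So the $L^p$ norm of a stretched vortex grows like the square root of its length.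

Now let the vortex have circulation $\Gamma$ and a core of radius $a\ll1$: $\omega_0=\Gamma a^{-2}\eta_0(\rho/a)$, where $\eta_0\ge0$ is smooth, radial, supported in the unit disc and of integral $1$. Then $W_0(\rho)=\Gamma a^{-1}W_*(\rho/a)$, where $W_*$ is bounded and $W_*(\rho)=1/(2\pi\rho)$ for $\rho\ge1$. Thus $W_*\in L^p(\mathbb R^2)$ exactly when $p>2$, and
$$\|W_0\|_{L^p(\mathbb R^2)}=\Gamma a^{2/p-1}\|W_*\|_{L^p(\mathbb R^2)},\qquad\int_{\rho<1}W_0^2\,dy_1dy_2=\Gamma^2\Big(\frac1{2\pi}\log\frac1a+O(1)\Big).$$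
Choose $\Gamma=a^{1-2/p}$. The $L^p$ norm stays of order one as $a\to0$, while for $p>2$ the circulation and the energy tend to $0$. A thin vortex can thus be invisible in energy and still carry as much $L^p$ norm as we like. For $p=2$ this is impossible: a vortex with $L^2$ norm of order one has energy of order one, and stretching it drains the background.

To turn this into a finite-energy solution we bend the vortex into a ring of radius $r$ about the $z$-axis and place it in an axisymmetric flow $U$. Its length is $2\pi r$, so we expect an $L^p$ norm proportional to $r^{1/2}$. Four difficulties appear.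
\begin{enumerate}
\item \emph{The background.} We need a finite-energy Euler flow that multiplies the radius of some material circle by an arbitrarily large factor. A head-on collision of two opposite vortex rings does this (Section~\ref{sec:background}).
\item \emph{The shape of the core.} The strain in the cross-section of the ring is not radially symmetric, and we have no control over the shape of the core after a long time. A lower bound for the velocity uses the shape; an upper bound can do without. We therefore prescribe a round core at the \emph{final} time $T$, where the norm must be large, and solve \eqref{eq:Euler} backward.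
\item \emph{The upper bound.} At time $0$ we need to bound the $L^p$ norm of the velocity by a quantity that transport preserves, up to the factor $r^{1/2}$. This is the weighted inequality of Section~\ref{sec:weighted}.
\item \emph{Self-induced motion.} The velocity in the core is of order $\Gamma/a=a^{-2/p}\to\infty$. In the example it only rotates the core. For the ring, an algebraic identity shows that the displacement it causes is controlled by the energy, which is small (Section~\ref{sec:ring}).
\end{enumerate}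

\section{Axisymmetric Euler flows without swirl}\label{sec:axi}

Write $x=(x_1,x_2,z)$, $r=\sqrt{x_1^2+x_2^2}$, and
$$b(x)=e_3\times x=(-x_2,x_1,0)=re_\theta .$$
A scalar function is axisymmetric if it depends only on $(r,z)$; for such functions $dx$ corresponds to $2\pi r\,dr\,dz$. A vector field $u$ is axisymmetric without swirl if and only if $u(Sx)=Su(x)$ for all rotations $S$ about the $z$-axis and all reflections $S$ in planes containing it. Such a field is parallel to $e_3$ on the axis, so the axis is invariant under its flow. Its vorticity is $\omega_\theta e_\theta$ with $\omega_\theta=\partial_zu_r-\partial_ru_z$. The natural unknown is the \emph{relative vorticity} $\xi=\omega_\theta/r$, defined by $\operatorname{curl}u=\xi b$, because it is transported by the flow.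

\subsection{The Biot--Savart law}

For an axisymmetric $\xi\in C_c^\infty(\mathbb R^3)$ set
$$\mathcal A[\xi]=(-\Delta)^{-1}(\xi b)=\frac1{4\pi|\cdot|}*(\xi b),\qquad\mathcal B[\xi]=\nabla\times\mathcal A[\xi].$$
Abbreviate $A=\mathcal A[\xi]$, $u=\mathcal B[\xi]$, $\omega=\xi b$. We collect the properties used below.

\emph{Curl.} Since $\operatorname{div}(\xi b)=b\cdot\nabla\xi=0$, we have $\operatorname{div}A=0$ and $\operatorname{curl}u=-\Delta A=\xi b$.

\emph{Decay.} By rotational symmetry $\int\xi b\,dx=0$, so the kernel $|x-y|^{-1}$ may be replaced by $|x-y|^{-1}-|x|^{-1}$, whose $x$-derivative of order $\alpha$ is $O(|x|^{-2-|\alpha|})$ for $y\in\operatorname{supp}\xi$ and $|x|$ large. Hence, with constants depending on $\xi$ and $\alpha$,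
\begin{equation}\label{eq:decay}
|\partial^\alpha A|\le C(1+|x|)^{-2-|\alpha|},\qquad|\partial^\alpha u|\le C(1+|x|)^{-3-|\alpha|},
\end{equation}
and $u\in H^n$ for all $n$.

\emph{Symmetry.} The field $A$ is equivariant under rotations about the axis. If $S$ is a reflection in a plane containing the axis, then $b(Sx)=-Sb(x)$, hence $A(Sx)=-SA(x)$; at a point of the plane this says that $A$ is normal to the plane. So $A=A_\theta(r,z)e_\theta$, and $u$ is axisymmetric without swirl, with
\begin{equation}\label{eq:components}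
u_r=-\partial_zA_\theta,\qquad u_z=r^{-1}\partial_r(rA_\theta).
\end{equation}

\emph{Energy.} Integrating $u\cdot\operatorname{curl}A$ by parts, with boundary terms vanishing by \eqref{eq:decay},
\begin{equation}\label{eq:energy}
\|u\|_2^2=\int A\cdot\omega\,dx=\int(A\cdot b)\,\xi\,dx .
\end{equation}

\emph{Pointwise bounds.} We have $|A|\le\frac1{4\pi}|\cdot|^{-1}*|\omega|$ and $|u|\le\frac1{4\pi}|\cdot|^{-2}*|\omega|$. Splitting the kernels at distance $1$ gives
\begin{equation}\label{eq:sup}
\|A\|_\infty\le\|\omega\|_\infty+\|\omega\|_1,\qquad\|u\|_\infty\le\|\omega\|_\infty+\|\omega\|_1 .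
\end{equation}

\subsection{Global solutions}

We use two standard facts about \eqref{eq:Euler}, written as $\partial_tu=-\mathbb P\operatorname{div}(u\otimes u)$. For $n\ge3$ and divergence-free data in $H^n$ there is a unique local solution in $C(I;H^n)$ (Kato 1972). By the Beale--Kato--Majda theorem, a finite maximal existence time in $H^n$, $n\ge3$, forces $\int\|\operatorname{curl}u\|_\infty\,dt=\infty$. Both facts apply backward in time, because $-u(-t,x)$ is again a solution. Also, $S^{-1}u(t,Sx)$ is a solution for every orthogonal $S$, so by uniqueness the symmetries of the data persist.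

\begin{lemma}\label{lem:global}
Let $\xi_*\in C_c^\infty(\mathbb R^3)$ be axisymmetric and $t_0\in\mathbb R$. The equations \eqref{eq:Euler} with $u(t_0)=\mathcal B[\xi_*]$ have a unique solution $u\in C^\infty(\mathbb R\times\mathbb R^3)\cap\bigcap_nC(\mathbb R;H^n)$. It is axisymmetric without swirl and conserves energy. Moreover $u(t)=\mathcal B[\xi(t)]$, where $\xi(t)\in C_c^\infty$ is axisymmetric and solves $\partial_t\xi+u\cdot\nabla\xi=0$, $\xi(t_0)=\xi_*$.
\end{lemma}

\begin{proof}
Let $I$ be the maximal interval of existence in $H^3$. Since $\|\operatorname{curl}u\|_\infty\le C\|u\|_{H^3}$, the Beale--Kato--Majda theorem shows that $u\in C(I;H^n)$ for all $n$. The map $(f,g)\mapsto\mathbb P\operatorname{div}(f\otimes g)$ is bilinear and bounded from $H^{n+1}\times H^{n+1}$ to $H^n$ for $n\ge1$, so the equation gives $\partial_t^ju\in C(I;H^n)$ for all $j,n$ by induction on $j$, and $u$ is smooth. Pairing the equation with $u$ gives conservation of energy.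

Let $\xi$ solve the transport equation on $I$. It is smooth, axisymmetric, and compactly supported since $u$ is bounded on compact time intervals. We have $u\cdot\nabla b=e_3\times u$, and differentiating $u(Sx)=Su(x)$ with respect to the angle of the rotation $S$ gives $b\cdot\nabla u=e_3\times u$. Therefore
$$\partial_t(\xi b)+u\cdot\nabla(\xi b)=\xi\,u\cdot\nabla b=(\xi b)\cdot\nabla u,$$
which is the equation satisfied by $\omega=\operatorname{curl}u$. Along each trajectory it is a linear ordinary differential equation, and the values at $t_0$ agree, so $\operatorname{curl}u=\xi b$. The field $u-\mathcal B[\xi]$ is in $L^2$ and has zero divergence and zero curl; its Fourier transform is both orthogonal and parallel to $k$, so it vanishes.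

Let $R(t)=\max_{\operatorname{supp}\xi(t)}r$. The flow preserves volume, so all $L^q$ norms of $\xi$ are conserved, and $\|\omega\|_\infty\le R\|\xi_*\|_\infty$, $\|\omega\|_1\le R\|\xi_*\|_1$. By \eqref{eq:sup}, $\|u(t)\|_\infty\le C_*R(t)$ with $C_*=\|\xi_*\|_\infty+\|\xi_*\|_1$. Along a trajectory $r$ changes at rate at most $|u|$, so $R(t)\le R(t_0)+C_*|\int_{t_0}^tR|$, and $R(t)\le R(t_0)e^{C_*|t-t_0|}$ by Gronwall's inequality. Thus $\omega$ is bounded on bounded time intervals, and $I=\mathbb R$ by the Beale--Kato--Majda theorem.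
\end{proof}

\section{A flow that stretches circles without bound}\label{sec:background}

We take relative vorticity that is odd in $z$, with the sign for which the upper part and its mirror image travel toward each other. The argument has two steps. The mean height of the vorticity above the plane $z=0$ decreases, at a rate that controls the radial velocity. If the vorticity also stayed in a cylinder of bounded radius, then at times when the radial velocity is small it could not carry the conserved energy.

\begin{lemma}\label{lem:background}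
There is a solution $U$ as in Lemma~\ref{lem:global} with the following property. For every $M\ge1$ there are $T>0$ and a trajectory $X$ of $U$ on $[0,T]$ with $r(X(0))>0$ and $r(X(T))\ge M\,r(X(0))$.
\end{lemma}

\begin{proof}
Take an axisymmetric $\xi_*\in C_c^\infty$, $\xi_*\not\equiv0$, odd in $z$ and $\le0$ for $z>0$. Let $u$ be the solution with $u(0)=\mathcal B[\xi_*]$, and $A=\mathcal A[\xi(t)]$. At time $0$, $A_\theta$ is odd in $z$, so by \eqref{eq:components} $u_r$ is even and $u_z$ is odd: $u$ is equivariant under the reflection $z\mapsto-z$. This persists. Hence $u_z=0$ on $z=0$, the half-space $z>0$ is invariant, $\xi(t)$ is odd in $z$ and $\le0$ for $z>0$, and $A_\theta$ is odd in $z$ at all times.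

\emph{Step 1: monotonicity.} Let $Z(t)=\int_{z>0}z|\xi|\,dx=-\int_{z>0}z\xi\,dx$. From $\partial_t\xi=-\operatorname{div}(u\xi)$ and $r\xi=\partial_zu_r-\partial_ru_z$,
$$-Z'(t)=\int_{z>0}u_z\xi\,dx=2\pi\iint_{z>0}u_z(\partial_zu_r-\partial_ru_z)\,dr\,dz .$$
We integrate by parts, using the decay \eqref{eq:decay}. For the first term use $u_z=0$ at $z=0$, then incompressibility in the form $-\partial_zu_z=\partial_ru_r+u_r/r$, then $u_r=O(r)$ at the axis:
$$\iint_{z>0}u_z\partial_zu_r=-\iint_{z>0}u_r\partial_zu_z=\iint_{z>0}\Big(\partial_r\frac{u_r^2}2+\frac{u_r^2}r\Big)=I(t):=\iint_{z>0}\frac{u_r^2}r\,dr\,dz .$$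
The second term is $-\iint_{z>0}\partial_r(u_z^2/2)\,dr\,dz=\frac12\int_0^\infty u_z(t,0,z)^2dz\ge0$. Therefore
\begin{equation}\label{eq:mono}
-Z'(t)\ge2\pi I(t)\ge0 .
\end{equation}
In particular $0\le Z(t)\le Z_0:=Z(0)$ for $t\ge0$, and $I(t)$ cannot be bounded below by a positive constant on $[0,\infty)$.

\emph{Step 2: the supports are unbounded in $r$.} Suppose that $\operatorname{supp}\xi(t)\subset\{r\le R_*\}$ for all $t\ge0$. By \eqref{eq:sup}, $|A|\le A_*:=R_*(\|\xi_*\|_\infty+\|\xi_*\|_1)$. Let $\psi=A\cdot b=rA_\theta$ and $E=\|u(0)\|_2^2$, which is positive since $\operatorname{curl}u(0)\not\equiv0$. By conservation of energy, \eqref{eq:energy} and parity,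
$$E=2\int_{z>0}\psi\,\xi\,dx\qquad(t\ge0).$$
We split at a height $L>0$. For $z>L$ there is little vorticity: $\int_{z>L}|\xi|\,dx\le Z_0/L$, while $|\psi|\le R_*A_*$ on $\operatorname{supp}\xi$. For $0<z<L$ the function $\psi$ is controlled by the radial velocity: $A_\theta=0$ at $z=0$, so \eqref{eq:components} gives $\psi=-r\int_0^zu_r\,dz'$ and $|\psi|\le rL^{1/2}J(r)^{1/2}$ with $J(r)=\int_0^\infty u_r^2\,dz$. Writing $r^2=r^{5/2}r^{-1/2}$ and using the Cauchy--Schwarz inequality and $\int_0^\infty J(r)r^{-1}dr=I(t)$,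
$$E\le\frac{2R_*A_*Z_0}L+4\pi\|\xi_*\|_\infty L^{3/2}\int_0^{R_*}r^2J^{1/2}dr\le\frac{2R_*A_*Z_0}L+4\pi\|\xi_*\|_\infty L^{3/2}\Big(\frac{R_*^6}6\Big)^{1/2}I(t)^{1/2}.$$
Choose $L$ so that the first term is at most $E/2$. Then $I(t)\ge c>0$ for all $t\ge0$, which contradicts Step~1.

\emph{Step 3.} Let $R_0=\max_{\operatorname{supp}\xi_*}r>0$ and $M\ge1$. By Step~2 with $R_*=MR_0$ there are $T\ge0$ and $x_1$ with $\xi(T,x_1)\ne0$ and $r(x_1)>MR_0$; since $M\ge1$, we have $T>0$. The trajectory $X$ with $X(T)=x_1$ satisfies $\xi_*(X(0))\ne0$, so $r(X(0))\le R_0$, and $r(X(0))>0$ because the axis is invariant. Take $U=u$, which does not depend on $M$.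
\end{proof}

The lemma gives no bound for $T$ in terms of $M$, and none will be needed.

\section{A weighted Biot--Savart inequality}\label{sec:weighted}

We recall the Hardy--Littlewood--Sobolev inequality in $\mathbb R^d$: if $0<\alpha<d$, $1<m<p<\infty$ and $\frac1p=\frac1m-\frac\alpha d$, then $\||\cdot|^{\alpha-d}*h\|_{L^p(\mathbb R^d)}\le C\|h\|_{L^m(\mathbb R^d)}$. Applied in $\mathbb R^3$ with $\alpha=1$ it bounds $\|\mathcal B[\xi]\|_p$ by $\|r\xi\|_m$ with $\frac1m=\frac1p+\frac13$. This is too weak for a thin ring: for vorticity of height $\Gamma a^{-2}$ on a tube of volume of order $a^2$ the bound is of order $\Gamma a^{2/m-2}=\Gamma a^{2/p-1}a^{-1/3}$, which exceeds the size found in Section~\ref{sec:model} by the factor $a^{-1/3}$. Near its core a ring is two-dimensional, and the right exponent is the planar one, $\frac1m=\frac1p+\frac12$. The weight is then forced by scaling: replacing $\xi$ by $\xi(\cdot/\mu)$ multiplies $\|\mathcal B[\xi]\|_p$ by $\mu^{2+3/p}$ and $\|r^\kappa\xi\|_m$ by $\mu^{\kappa+3/m}$,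 so $\kappa=\frac12$. This is the factor $r^{1/2}$ that \eqref{eq:model} predicts.

Let $|\nabla|^\tau$ be the Fourier multiplier $|k|^\tau$. Theorems~\ref{thm:main} and~\ref{thm:euler} need only the case $\tau=0$ of the next lemma.

\begin{lemma}\label{lem:weighted}
Let $2<p<\infty$, $|\tau|<1-\frac2p$ and $\frac1{m_\tau}=\frac1p+\frac{1-\tau}2$. For every axisymmetric $\xi\in C_c^\infty(\mathbb R^3)$,
$$\big\||\nabla|^\tau\mathcal B[\xi]\big\|_p\le C_{p,\tau}\,\big\|r^{\frac{1+\tau}2}\xi\big\|_{m_\tau}.$$
\end{lemma}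

\begin{proof}
For $0<\alpha<3$ the multiplier $|k|^{-\alpha}$ is convolution with $c_\alpha|x|^{\alpha-3}$. Taking $\alpha=2-\tau\in(1,3)$, we get $|\nabla|^\tau\mathcal B[\xi]=\nabla\times\big(c|\cdot|^{-1-\tau}*(\xi b)\big)$. The gradient of $|x|^{-1-\tau}$ is bounded by $2|x|^{-\beta}$ with $\beta=2+\tau\in(1,3)$, which is locally integrable. Hence
$$\big||\nabla|^\tau\mathcal B[\xi](x)\big|\le C\int|x-y|^{-\beta}\,|r'\xi(y)|\,dy ,$$
where $(r,z)$ and $(r',z')$ are the meridional coordinates of $x$ and $y$. We integrate out the angle. Let $\vartheta\in[-\pi,\pi]$ be the angular difference of $x$ and $y$, and $\rho^2=(r-r')^2+(z-z')^2$. Since $1-\cos\vartheta=2\sin^2\frac\vartheta2\ge\frac2{\pi^2}\vartheta^2$,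
\begin{equation}\label{eq:angle}
|x-y|^2=\rho^2+2rr'(1-\cos\vartheta)\ge\rho^2+\tfrac4{\pi^2}rr'\vartheta^2 .
\end{equation}
The integral of $|x-y|^{-\beta}$ over $\vartheta$ is at most $2\pi\rho^{-\beta}$. Substituting $\vartheta=\frac{\pi\rho}{2\sqrt{rr'}}t$ shows that it is also at most $\frac\pi2\rho^{1-\beta}(rr')^{-1/2}\int_{\mathbb R}(1+t^2)^{-\beta/2}dt$, which is finite because $\beta>1$. Moreover $(r+r')^2\le\rho^2+4rr'$, so $r+r'\le3\max(\rho,\sqrt{rr'})$. Together,
$$\int_{-\pi}^\pi\frac{d\vartheta}{|x-y|^\beta}\le C\rho^{1-\beta}\min\Big(\frac1\rho,\frac1{\sqrt{rr'}}\Big)\le\frac{3C\,\rho^{-1-\tau}}{r+r'} .$$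
Using $dy=r'dr'dz'd\vartheta$ and $r^{1/p}r'^{\,1-1/p}\le r+r'$,
$$r^{1/p}\big||\nabla|^\tau\mathcal B[\xi](x)\big|\le C\iint\rho^{-1-\tau}\frac{r^{1/p}r'}{r+r'}|r'\xi|\,dr'dz'\le C\iint\rho^{-1-\tau}\,r'^{\,1+1/p}|\xi|\,dr'dz' .$$
The right side is a convolution in $\mathbb R^2$, with $r'^{\,1+1/p}|\xi|$ extended by zero to $r'<0$. Apply the Hardy--Littlewood--Sobolev inequality with $d=2$ and $\alpha=1-\tau\in(0,2)$. The condition $m_\tau>1$ is $\tau>-(1-\frac2p)$, and $m_\tau<p$ is $\tau<1$. We obtain
$$\big\||\nabla|^\tau\mathcal B[\xi]\big\|_p\le C\big\|r^{1+1/p}\xi\big\|_{L^{m_\tau}(dr\,dz)}=C(2\pi)^{-1/m_\tau}\big\|r^{1+1/p-1/m_\tau}\xi\big\|_{m_\tau},$$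
and $1+\frac1p-\frac1{m_\tau}=\frac{1+\tau}2$.
\end{proof}

For $\tau=0$ the condition $m_0>1$ is exactly $p>2$, in agreement with the tail $1/\rho$ of the planar vortex of Section~\ref{sec:model}.

\section{The thin ring}\label{sec:ring}

\subsection{Setup}\label{sec:setup}

Fix once and for all $0\le\eta\in C_c^\infty(\mathbb R^2)$ supported in the unit disc with $\int\eta=1$; constants said to depend only on $p$ may also depend on $\eta$. Fix $2<p<\infty$ and $M\ge1$. Let $U,T,X$ be given by Lemma~\ref{lem:background}, let $\Xi$ be the relative vorticity of $U$, and let $(r_0,z_0)$, $(r_1,z_1)$ be the meridional coordinates of $X(0)$, $X(T)$, so that $r_1\ge Mr_0>0$. Fix $\Lambda>0$. For $0<a<\min(\frac{r_1}4,\frac14)$ set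
$$\gamma=\Lambda a^{1-2/p},\qquad\zeta_a=\gamma a^{-2}\eta\Big(\frac{r-r_1}a,\frac{z-z_1}a\Big),\qquad w_a=\mathcal B[\zeta_a],\qquad E_a=\gamma^2\log\frac1a .$$
The function $\zeta_a$ is smooth because its support lies in $\frac34r_1\le r\le\frac54r_1$, and $\iint\zeta_a\,dr\,dz=\gamma$. The \emph{mass} $m_a=\int\zeta_a\,dx=2\pi\iint r\zeta_a\,dr\,dz$ is $2\pi$ times the circulation of the ring and is of order $\gamma$; the number $E_a$ will bound its energy. The hypothesis $p>2$ enters through
\begin{equation}\label{eq:small}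
\frac{E_a}\gamma=\gamma\log\frac1a\to0\qquad(a\to0):
\end{equation}
the energy is much smaller than the mass.

Let $u^a$ be the solution of Lemma~\ref{lem:global} with $u^a(T)=U(T)+w_a=\mathcal B[\Xi(T)+\zeta_a]$. Split its relative vorticity as $\widetilde\Xi+\zeta$, where both parts are transported by $u^a$, with $\widetilde\Xi(T)=\Xi(T)$ and $\zeta(T)=\zeta_a$. Then $\zeta\ge0$, and all $L^q$ norms of $\zeta$ and $\widetilde\Xi$ are conserved. Put
$$v=u^a-U,\qquad d=\widetilde\Xi-\Xi,\qquad\text{so that}\qquad v=\mathcal B[\zeta+d].$$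
Thus $\zeta$ is the ring, and $d$ measures how much the ring disturbs the background.

The parameters are chosen in the order $M$; $T,X$; $\Lambda$; $a$. In this section $C$ denotes constants independent of $a$, which may depend on $U,T,X,\Lambda$, and $o(1)$ refers to $a\to0$. Such constants may be very large, but they multiply only quantities that vanish as $a\to0$; the main terms carry constants $c_1,C_1$ that depend only on $p$. All estimates are for $t\in[0,T]$ and $a$ small. Gronwall's inequality is used backward in time: if $y\ge0$ and $|y'|\le C(y+\mu)$ with a constant $\mu\ge0$, then $y(t)\le(y(T)+\mu)e^{CT}$.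

\subsection{The ring at the final time}

\begin{lemma}\label{lem:final}
We have $\|w_a\|_p\ge c_1\Lambda r_1^{1+1/p}$ with $c_1=c_1(p)>0$, and $\|w_a\|_2^2\le CE_a$.
\end{lemma}

\begin{proof}
\emph{Lower bound.} For $\rho\in[a,2a]$ let $D_\rho$ be the disc of radius $\rho$ about $(r_1,z_1)$ in a meridional half-plane. It contains the cross-section of $\operatorname{supp}\zeta_a$ and lies in $r\ge r_1/2$. The normal to the half-plane is $e_\theta$, so Stokes' theorem gives $\int_{\partial D_\rho}|w_a|\,d\ell\ge\iint r\zeta_a\,dr\,dz\ge\frac12\gamma r_1$. Integrate over $\rho\in[a,2a]$ and use H\"older's inequality on $D_{2a}$, then $\|w_a\|_p^p\ge2\pi\cdot\frac{r_1}2\iint_{D_{2a}}|w_a|^pdr\,dz$: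
$$\tfrac12a\gamma r_1\le(4\pi a^2)^{1-\frac1p}\Big(\iint_{D_{2a}}|w_a|^pdr\,dz\Big)^{1/p}\le(4\pi a^2)^{1-\frac1p}(\pi r_1)^{-\frac1p}\|w_a\|_p .$$
Since $\gamma a^{2/p-1}=\Lambda$, this is the claim with $c_1=\frac12(4\pi)^{1/p-1}\pi^{1/p}$.

\emph{Energy.} The vorticity $\zeta_ab$ is bounded by $C\gamma a^{-2}$ and supported in the tube $\mathcal T=\{|(r,z)-(r_1,z_1)|\le a\}$, whose volume is at most $Ca^2$. Two points of $\mathcal T$ in a ball $B(x,\rho)$ are at distance less than $2\rho$, so by \eqref{eq:angle} their angular difference is at most $C\rho/r_1$; hence $|\mathcal T\cap B(x,\rho)|\le C\min(\rho^3,a^2\rho)$. Writing $|x-y|^{-1}=\int_{|x-y|}^\infty\rho^{-2}d\rho$,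
$$\int_{\mathcal T}\frac{dy}{|x-y|}=\int_0^\infty|\mathcal T\cap B(x,\rho)|\frac{d\rho}{\rho^2}\le C\int_0^a\rho\,d\rho+C\int_a^1\frac{a^2}\rho\,d\rho+C\int_1^\infty\frac{a^2}{\rho^2}\,d\rho\le Ca^2\log\frac1a .$$
So $\|\mathcal A[\zeta_a]\|_\infty\le C\gamma\log\frac1a$, and \eqref{eq:energy} gives $\|w_a\|_2^2\le\|\mathcal A[\zeta_a]\|_\infty\|\zeta_ab\|_1\le C\gamma\log\frac1a\cdot\gamma$.
\end{proof}

The first half of the proof also shows $\|w_a\|_\infty\ge\gamma r_1/(4\pi a)$, which tends to infinity like $a^{-2/p}$. No uniform pointwise bound on $v$ is available, and everything below is done in $L^2$.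

\subsection{The background is hardly disturbed}

Because $u^a$ is not uniformly bounded, the supports of $\widetilde\Xi$ and $\zeta$ are not known to stay in a fixed compact set. Since Lemma~\ref{lem:weighted} has a weight that grows with $r$, we estimate $d$ in weighted norms.

\begin{lemma}\label{lem:disturb}
Let $D(t)=\big(\int(1+r^2)d^2dx\big)^{1/2}$. Then
$$\|v(t)\|_2^2\le CE_a,\qquad D(t)^2\le CE_a,\qquad\int(1+r)|d(t)|\,dx\le C .$$
\end{lemma}

\begin{proof}
Subtracting the equations for $u^a$ and $U$ gives $\partial_tv+u^a\cdot\nabla v+v\cdot\nabla U+\nabla P'=0$. Pairing with $v$, the transport and pressure terms vanish, and $|\frac d{dt}\|v\|_2^2|\le2\|\nabla U\|_\infty\|v\|_2^2$. Since $v(T)=w_a$, the first bound follows from Lemma~\ref{lem:final}.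

Next, $\partial_t\Xi+u^a\cdot\nabla\Xi=v\cdot\nabla\Xi$, so $\partial_td+u^a\cdot\nabla d=-v\cdot\nabla\Xi$ with $d(T)=0$. Hence
$$\frac d{dt}D^2=\int u^a\cdot\nabla(r^2)\,d^2dx-2\int(1+r^2)\,d\;v\cdot\nabla\Xi\,dx .$$
Here $|\nabla r^2|=2r\le1+r^2$, $\|d\|_\infty\le2\|\Xi(T)\|_\infty$ by transport, and $(1+r^2)^{1/2}|\nabla\Xi|\le C$ because the supports of $\Xi(t)$, $t\in[0,T]$, lie in a fixed compact set. With $|u^a|\le|U|+|v|$,
$$\Big|\frac d{dt}D^2\Big|\le\|U\|_\infty D^2+2\|d\|_\infty\|v\|_2\|rd\|_2+C\|v\|_2D\le C(D^2+E_a),$$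
which gives the second bound.

For the third, let $\Phi_t$ be the volume-preserving flow of $u^a$ with $\Phi_T$ the identity, so that $\widetilde\Xi(t,\Phi_t(y))=\Xi(T,y)$ and $r(\Phi_t(y))\le r(y)+\int_t^T|u^a(t',\Phi_{t'}(y))|\,dt'$. Multiplying by $|\Xi(T,y)|$ and integrating,
$$\int(1+r)|\widetilde\Xi(t)|\,dx\le\int(1+r)|\Xi(T)|\,dx+\int_t^T\!\!\int|u^a||\widetilde\Xi|\,dx\,dt'.$$
The inner integral is at most $\|U\|_\infty\|\widetilde\Xi\|_1+\|v\|_2\|\widetilde\Xi\|_2\le C$. Finally $|d|\le|\widetilde\Xi|+|\Xi|$.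
\end{proof}

\subsection{A cancellation}

To locate the ring we follow averages $\int f\zeta\,dx$. Their rate of change contains the term $\int v\cdot\nabla f\,\zeta\,dx$, which must be small compared with the mass $\gamma$. The Cauchy--Schwarz inequality is not enough: $\|\zeta\|_2$ is of order $\gamma/a$, and $E_a^{1/2}\gamma/a$ is much larger than $\gamma$. But $\zeta$ is, up to $d$, the relative vorticity of $v$ itself, and a product of a velocity with its own vorticity is a divergence.

\begin{lemma}\label{lem:cancel}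
Let $f$ be axisymmetric, and either $f=r^2$, or $f\in C_c^\infty$ with support disjoint from the axis. Put $G=r^{-2}\,\nabla f\times b$. Then $G$ is smooth, $G$ and $\nabla G$ are bounded, $G=2e_3$ if $f=r^2$, and for every axisymmetric $\xi\in C_c^\infty$ and $w=\mathcal B[\xi]$,
$$\Big|\int w\cdot\nabla f\,\xi\,dx\Big|\le C_0\|\nabla G\|_\infty\|w\|_2^2$$
with an absolute constant $C_0$.
\end{lemma}

\begin{proof}
For $f=r^2$ we have $\nabla f\times b=2re_r\times re_\theta=2r^2e_3$; in the other case $G\in C_c^\infty$. The identity $(\mathbf a\times\mathbf b)\cdot(\mathbf c\times\mathbf d)=(\mathbf a\cdot\mathbf c)(\mathbf b\cdot\mathbf d)-(\mathbf a\cdot\mathbf d)(\mathbf b\cdot\mathbf c)$, together with $\operatorname{curl}w=\xi b$, $|b|^2=r^2$ and the absence of swirl, $w\cdot b=0$, gives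
$$(w\times\operatorname{curl}w)\cdot G=\frac\xi{r^2}\big[(w\cdot\nabla f)|b|^2-(w\cdot b)(b\cdot\nabla f)\big]=\xi\,w\cdot\nabla f .$$
On the other hand $w\times\operatorname{curl}w=\nabla\frac{|w|^2}2-w\cdot\nabla w$ and $\operatorname{div}w=0$. Since $|w|^2=O(|x|^{-6})$, we may integrate by parts:
$$\int(w\times\operatorname{curl}w)\cdot G\,dx=\int\Big(\sum_{i,j}w_iw_j\partial_jG_i-\tfrac12|w|^2\operatorname{div}G\Big)dx.\qedhere$$
\end{proof}

For $f=r^2$ the integral vanishes, so the solutions of Lemma~\ref{lem:global} conserve $\int r^2\xi\,dx$: a ring alone does not change its mean square radius. Applying the lemma to $\xi=\zeta+d$, $w=v$, and writing $\zeta=(\zeta+d)-d$, we get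
\begin{equation}\label{eq:cancel}
\Big|\int v\cdot\nabla f\,\zeta\,dx\Big|\le C_0\|\nabla G\|_\infty\|v\|_2^2+\|v\|_2\,\|d\,\nabla f\|_2 .
\end{equation}

\subsection{The ring follows the background}

Fix an axisymmetric $\phi_0\in C_c^\infty$ with $0\le\phi_0\le1$, equal to $1$ near the circle $\{(r,z)=(r_0,z_0)\}$ and supported where $|(r,z)-(r_0,z_0)|<r_0/2$. We show that at time $0$ all but a vanishing fraction of the mass of the ring lies in $\operatorname{supp}\phi_0$, and that the rest cannot be too far from the axis on average.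

\begin{lemma}\label{lem:follow}
We have $\int r^2\zeta(t)\,dx\le C\gamma$ and $\int(1-\phi_0)\,\zeta(0)\,dx\le CE_a$.
\end{lemma}

\begin{proof}
For a smooth $f(t,x)$, transport of $\zeta$ by $u^a=U+v$ gives
\begin{equation}\label{eq:average}
\frac d{dt}\int f\zeta\,dx=\int(\partial_tf+U\cdot\nabla f)\,\zeta\,dx+\int v\cdot\nabla f\,\zeta\,dx .
\end{equation}
Take first $f=r^2$ and $Q(t)=\int r^2\zeta\,dx$. Then $\nabla G=0$, so by \eqref{eq:cancel}, Lemma~\ref{lem:disturb} and \eqref{eq:small} the last integral is at most $2\|v\|_2D\le CE_a\le C\gamma$. The other is at most $\|U\|_\infty\int(1+r^2)\zeta\,dx=\|U\|_\infty(m_a+Q)$. Hence $|Q'|\le C(Q+\gamma)$, and $Q(T)\le C\gamma$ gives the first bound.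

For the second, we remove the first integral in \eqref{eq:average} by letting the test function move with the background: let $\partial_t\phi+U\cdot\nabla\phi=0$, $\phi(0)=\phi_0$. The function $\phi$ is smooth, axisymmetric and independent of $a$. The union of its supports for $t\in[0,T]$ is the image of $[0,T]\times\operatorname{supp}\phi_0$ under the flow of $U$, a compact set, which is disjoint from the axis because the axis is invariant. So $\nabla\phi$ and the gradient of $G=r^{-2}\nabla\phi\times b$ are bounded uniformly in $t$, and \eqref{eq:cancel} and Lemma~\ref{lem:disturb} give $|\frac d{dt}\int\phi\zeta\,dx|\le CE_a$. The flow of $U$ commutes with rotations and maps the circle through $X(0)$ to the circle through $X(T)$, so $\phi(T)=1$ on a neighborhood of the latter, and $\int\phi(T)\zeta_a\,dx=m_a$ for small $a$. Integrating over $[0,T]$ yields $m_a-\int\phi_0\zeta(0)\,dx\le CE_a$, and $m_a=\int\zeta(0)\,dx$.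
\end{proof}

\subsection{The weighted norms at the initial time}

\begin{proposition}\label{prop:initial}
Let $1<m<2$ and $0<\kappa\le1$. As $a\to0$,
$$\|r^\kappa\zeta(0)\|_m\le\big[(2r_0)^\kappa(4\pi r_1)^{1/m}\|\eta\|_{L^m(\mathbb R^2)}+o(1)\big]\gamma a^{-2(1-1/m)},\qquad\|r^\kappa d(0)\|_m=o(1).$$
\end{proposition}

\begin{proof}
All functions are taken at time $0$. Write $\zeta=\phi_0\zeta+(1-\phi_0)\zeta$. On $\operatorname{supp}\phi_0$ we have $r\le2r_0$, and the $L^m$ norm of $\zeta$ is conserved whatever the shape of the core. Since $r\le2r_1$ on $\operatorname{supp}\zeta_a$,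
$$\|r^\kappa\phi_0\zeta\|_m\le(2r_0)^\kappa\|\zeta_a\|_m\le(2r_0)^\kappa\big(4\pi r_1\,(\gamma a^{-2})^ma^2\big)^{1/m}\|\eta\|_{L^m(\mathbb R^2)},$$
which is the main term. For the rest use $(1-\phi_0)^m\le1-\phi_0$, the conserved bound $\zeta\le\gamma a^{-2}\|\eta\|_\infty$, H\"older's inequality for the measure $(1-\phi_0)\zeta\,dx$ (note $\kappa m<2$), and Lemma~\ref{lem:follow}:
\begin{align*}
\int r^{\kappa m}(1-\phi_0)^m\zeta^mdx&\le(C\gamma a^{-2})^{m-1}\Big(\int r^2\zeta\,dx\Big)^{\frac{\kappa m}2}\Big(\int(1-\phi_0)\zeta\,dx\Big)^{1-\frac{\kappa m}2}\\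
&\le C(\gamma a^{-2})^{m-1}\gamma\,\Big(\frac{E_a}\gamma\Big)^{1-\frac{\kappa m}2}.
\end{align*}
Since $(\gamma a^{-2})^{m-1}\gamma=(\gamma a^{-2(1-1/m)})^m$, this is $o(1)(\gamma a^{-2(1-1/m)})^m$ by \eqref{eq:small}.

Finally $r^\kappa\le1+r$, and $\|(1+r)d\|_m\le\|(1+r)d\|_1^{1-\theta}\|(1+r)d\|_2^\theta$ with $\theta=2(1-\frac1m)\in(0,1)$. By Lemma~\ref{lem:disturb} the first factor is bounded, and $\|(1+r)d\|_2\le\sqrt2D\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:euler}]
We have $u^a(0)=U(0)+\mathcal B[\zeta(0)]+\mathcal B[d(0)]$. Apply Lemma~\ref{lem:weighted} with $\tau=0$, $\frac1m=\frac12+\frac1p$, so that $1<m<2$ since $2<p<\infty$, and Proposition~\ref{prop:initial} with $\kappa=\frac12$. Here $2(1-\frac1m)=1-\frac2p$, so $\gamma a^{-2(1-1/m)}=\Lambda$, and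
$$\|u^a(0)\|_p\le\|U(0)\|_p+C_1\Lambda\,r_0^{1/2}r_1^{1/2+1/p}+o(1),\qquad C_1=C_1(p).$$
By Lemma~\ref{lem:final}, $\|u^a(T)\|_p\ge c_1\Lambda r_1^{1+1/p}-\|U(T)\|_p$. The ring terms differ by the factor $(r_1/r_0)^{1/2}$, as in \eqref{eq:model}. It remains to make the ring at time $0$ comparable to the background. Let $N=1+\|U(0)\|_p+\|U(T)\|_p$ and $\Lambda=Nr_0^{-1/2}r_1^{-1/2-1/p}$, which does not depend on $a$. For $a$ small,
$$\|u^a(0)\|_p\le(C_1+2)N,\qquad\|u^a(T)\|_p\ge c_1(r_1/r_0)^{1/2}N-N\ge(c_1M^{1/2}-1)N .$$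
Given $K$, choose $M$ with $c_1M^{1/2}-1\ge K(C_1+2)$, which is possible because $c_1,C_1$ depend only on $p$. Then $\|u^a(T)\|_p\ge K\|u^a(0)\|_p$. Also $u^a(T)\not\equiv0$, so $u^a(0)\not\equiv0$ by conservation of energy. The other properties hold by Lemma~\ref{lem:global}.
\end{proof}

\section{From Euler to Navier--Stokes}\label{sec:NS}

Once the Euler solution is fixed, it is a smooth solution on a fixed time interval, and we may perturb it in $H^3$: we truncate the data and add a small viscosity $\nu$. We use the embeddings $H^2\subset L^\infty$ and $H^1\subset L^4$ in $\mathbb R^3$, and the fact that $H^3$ is an algebra. We also use the standard local theory for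
\begin{equation}\label{eq:NSnu}
\partial_tu^\nu+\mathbb P\operatorname{div}(u^\nu\otimes u^\nu)=\nu\Delta u^\nu,\qquad\operatorname{div}u^\nu=0 .
\end{equation}
For divergence-free data in $\bigcap_nH^n$ there is a maximal solution in $C([0,T_*);H^n)$ for all $n$, where $T_*$ does not depend on $n\ge3$ because $\frac d{dt}\|u^\nu\|_{H^n}\le C_n\|\nabla u^\nu\|_\infty\|u^\nu\|_{H^n}$, and $\|u^\nu(t)\|_{H^3}\to\infty$ as $t\to T_*$ if $T_*<\infty$. As in the proof of Lemma~\ref{lem:global}, the equation gives $\partial_t^ju^\nu\in C([0,T_*);H^n)$ for all $j,n$.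

\begin{lemma}\label{lem:viscous}
Let $u$ be a solution as in Lemma~\ref{lem:global} and $T>0$. For all small $\nu>0$ there is a divergence-free $g_\nu\in C_c^\infty(\mathbb R^3)$ such that the solution $u^\nu$ of \eqref{eq:NSnu} with $u^\nu(0)=g_\nu$ exists on $[0,T]$ and $\sup_{[0,T]}\|u^\nu-u\|_{H^3}\le C\nu$, with $C$ independent of $\nu$.
\end{lemma}

\begin{proof}
\emph{Truncation.} Write $u(0)=\nabla\times A$ with $A=\mathcal A[\xi(0)]$. We cut off the potential, so that the divergence stays zero. With the radial cutoff $\chi$ of Section~\ref{sec:intro} and $R\ge1$, let $\chi_R=\chi(\cdot/R)$ and $g=\nabla\times(\chi_RA)\in C_c^\infty$; it is again axisymmetric without swirl. The field $(\chi_R-1)A$ is supported in $|x|\ge R$, and $|\partial^\beta\chi_R|\le C|x|^{-|\beta|}$ uniformly in $R$. By \eqref{eq:decay} its derivatives of order $1\le|\alpha|\le4$ are $O(|x|^{-2-|\alpha|})=O(|x|^{-3})$. Hence $\|g-u(0)\|_{H^3}\le C(\int_{|x|\ge R}|x|^{-6}dx)^{1/2}=O(R^{-3/2})$. Let $g_\nu$ be $g$ with $R$ so large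 that $\|g_\nu-u(0)\|_{H^3}\le\nu$.

\emph{Vanishing viscosity.} The difference $\delta=u^\nu-u$ satisfies
$$\partial_t\delta+u^\nu\cdot\nabla\delta+\delta\cdot\nabla u+\nabla P'=\nu\Delta\delta+\nu\Delta u .$$
Apply $\partial^\alpha$, $|\alpha|\le3$, and pair with $\partial^\alpha\delta$ in $L^2$. The term $u^\nu\cdot\nabla\partial^\alpha\delta$ and the pressure contribute $0$, and $\nu\Delta\delta$ contributes a nonpositive quantity. The remaining terms of $\partial^\alpha(u^\nu\cdot\nabla\delta)$ are multiples of $\partial^\beta u^\nu\cdot\nabla\partial^{\alpha-\beta}\delta$ with $1\le|\beta|\le|\alpha|$, and their $L^2$ norms are at most $C\|u^\nu\|_{H^3}\|\delta\|_{H^3}$: if $|\beta|=1$, put the first factor in $L^\infty$; if $|\beta|=|\alpha|$, put the second factor $\nabla\delta$ in $L^\infty$; in the remaining case $|\beta|=2$, $|\alpha|=3$, both factors have two derivatives and go in $L^4$. Further, $\|\delta\cdot\nabla u\|_{H^3}\le C\|\delta\|_{H^3}\|u\|_{H^4}$ and $\|\Delta u\|_{H^3}\le C\|u\|_{H^5}$.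 Therefore
$$\frac d{dt}\|\delta\|_{H^3}^2\le C\big(\|u\|_{H^4}+\|\delta\|_{H^3}\big)\|\delta\|_{H^3}^2+C\nu\|u\|_{H^5}\|\delta\|_{H^3}.$$
As long as $t\le T$ and $\|\delta\|_{H^3}\le1$, the right side is at most $C_*(\|\delta\|_{H^3}^2+\nu^2)$, where $C_*$ depends only on $\sup_{[0,T]}\|u\|_{H^5}$, and so $\|\delta(t)\|_{H^3}^2\le2\nu^2e^{C_*T}$. For small $\nu$ this is at most $\frac14$. By continuity $\|\delta\|_{H^3}$ never reaches $1$ on $[0,T]\cap[0,T_*)$, so $T_*>T$ and the bound holds on $[0,T]$.
\end{proof}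

We now return to viscosity $1$. For $\lambda>0$ let
\begin{equation}\label{eq:V}
V(t,x)=\frac\lambda\nu\,u^\nu\Big(\frac{\lambda^2t}\nu,\lambda x\Big),\qquad0\le t\le t^*:=\nu T\lambda^{-2}.
\end{equation}
In the terms of Section~\ref{sec:expect}, the amplitude is $\lambda/\nu$, the scale is $1/\lambda$ and the Reynolds number is $1/\nu$. Each of $\partial_tV$, $\mathbb P\operatorname{div}(V\otimes V)$, $\Delta V$ equals $\lambda^3\nu^{-2}$ times the corresponding term $\partial_tu^\nu$, $\mathbb P\operatorname{div}(u^\nu\otimes u^\nu)$, $\nu\Delta u^\nu$ at the rescaled point. So $\partial_tV=\Delta V-\mathbb P\operatorname{div}(V\otimes V)$, which is \eqref{eq:NS} with the pressure in (b). The datum $V(0)=\lambda\nu^{-1}g_\nu(\lambda\,\cdot)$ is in $C_c^\infty$ and divergence free. All space and time derivatives of $V$ lie in $C([0,t^*];H^2)$, and $H^2\subset L^2\cap L^\infty\subset L^p$; so $V$ is smooth, (a) holds, and $\|V(t^*)\|_p<\infty$. Only the sizes of $V(0)$, $V(t^*)$ and $t^*$ remain to be arranged.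

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $2<p<3$, $\epsilon>0$ and $K=4\epsilon^{-2}$. Let $u$ on $[0,T]$ be the solution constructed in the proof of Theorem~\ref{thm:euler}; it is of the type in Lemma~\ref{lem:global}. Since $H^3\subset L^p$, Lemma~\ref{lem:viscous} gives $\|g_\nu\|_p\to\|u(0)\|_p>0$ and $\|u^\nu(T)\|_p\to\|u(T)\|_p>0$ as $\nu\to0$. For small $\nu$,
$$\|u^\nu(T)\|_p\ge\tfrac12\|u(T)\|_p\ge\tfrac K2\|u(0)\|_p\ge\tfrac K4\|g_\nu\|_p=\epsilon^{-2}\|g_\nu\|_p .$$
By \eqref{eq:V}, $\|V(t)\|_p=\lambda^{1-3/p}\nu^{-1}\|u^\nu(\lambda^2t/\nu)\|_p$. Choose $\lambda=\big(\|g_\nu\|_p/(\nu\epsilon)\big)^{p/(3-p)}$, so that $\|V(0)\|_p=\epsilon$ and $\|V(t^*)\|_p\ge\epsilon\cdot\epsilon^{-2}=\epsilon^{-1}$. Because $p<3$, $\lambda\to\infty$ as $\nu\to0$, and so $0<t^*=\nu T\lambda^{-2}\le\epsilon$ for small $\nu$.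
\end{proof}

This choice of $\lambda$ is the only place where $p<3$ is used. For $p=3$ the norm $\|V(0)\|_3=\nu^{-1}\|g_\nu\|_3$ is large for every $\lambda$. For $p>3$ the same normalization forces $\lambda\to0$ and $t^*=\nu T\lambda^{-2}$ of order $\nu^{1-2p/(p-3)}\to\infty$.

\section{Inflation in Besov spaces of regularity zero}\label{sec:besov}

To prove Theorem~\ref{thm:besov} we strengthen both estimates on the ring: the upper bound at time $0$ from $L^p$ to $\dot B^0_{p,1}$, and the lower bound at time $T$ from $L^p$ to $\dot B^0_{p,\infty}$. The first comes from interpolating between a slightly positive and a slightly negative number of derivatives, which is why Lemma~\ref{lem:weighted} allows $\tau\ne0$; the second comes from duality.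

Two elementary facts are used repeatedly. If $\psi\in C_c^\infty(\mathbb R^3\setminus\{0\})$, the multiplier $\psi(2^{-j}k)$ is convolution with $2^{3j}\check\psi(2^j\,\cdot)$, whose $L^q$ norm is $2^{3j(1-1/q)}\|\check\psi\|_q$; in particular it is bounded on every $L^p$ uniformly in $j$. And for $\sigma>0$ and $X,Y\ge0$, summing two geometric series on either side of the $j$ where $2^{2j\sigma}$ is closest to $X/Y$,
\begin{equation}\label{eq:minsum}
\sum_{j\in\mathbb Z}\min\big(2^{-j\sigma}X,\,2^{j\sigma}Y\big)\le C_\sigma\,X^{1/2}Y^{1/2}.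
\end{equation}

\begin{lemma}\label{lem:besov}
Let $1\le p,q\le\infty$, $\frac1p+\frac1{p'}=1$, and $f,w\in L^2(\mathbb R^3)$.
\begin{enumerate}
\item[(i)] $\|f\|_{\dot B^0_{p,\infty}}\le C\|f\|_p$ and $\|f\|_p\le\|f\|_{\dot B^0_{p,1}}$.
\item[(ii)] If $\sigma>0$ and $|\nabla|^{\pm\sigma}f\in L^2$, then $\|f\|_{\dot B^0_{p,1}}\le C\,\||\nabla|^\sigma f\|_p^{1/2}\,\||\nabla|^{-\sigma}f\|_p^{1/2}$.
\item[(iii)] $|\int w\cdot f\,dx|\le3\|w\|_{\dot B^0_{p,\infty}}\|f\|_{\dot B^0_{p',1}}$.
\item[(iv)] If $2<p<\infty$, then $\|f\|_{\dot B^0_{p,1}}\le C\|f\|_{H^3}$.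
\item[(v)] $C^{-1}\lambda^{-3/p}\|f\|_{\dot B^0_{p,q}}\le\|f(\lambda\,\cdot)\|_{\dot B^0_{p,q}}\le C\lambda^{-3/p}\|f\|_{\dot B^0_{p,q}}$ with $C$ independent of $\lambda>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The operators $\Delta_j$ are uniformly bounded on $L^p$. The series $\sum_j\Delta_jf$ converges to $f$ in $L^2$; if $\|f\|_{\dot B^0_{p,1}}<\infty$, it also converges absolutely in $L^p$, to the same limit.

(ii) With $\psi_\pm=|k|^{\mp\sigma}\varphi$, the function $\Delta_jf$ is $2^{\mp j\sigma}$ times the multiplier $\psi_\pm(2^{-j}k)$ applied to $|\nabla|^{\pm\sigma}f$. So $\|\Delta_jf\|_p\le C2^{\mp j\sigma}\||\nabla|^{\pm\sigma}f\|_p$, and \eqref{eq:minsum} applies.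

(iii) The product $\varphi(2^{-i}k)\varphi(2^{-j}k)$ vanishes for $|i-j|\ge2$, so $\int w\cdot f=\sum_{|i-j|\le1}\int\Delta_iw\cdot\Delta_jf$. Apply H\"older's inequality to each term.

(iv) Let $\psi=1$ on $\operatorname{supp}\varphi$, so that $\psi(2^{-j}k)$ reproduces $\Delta_jf$. Young's inequality with $1-\frac1q=\frac12-\frac1p$ gives $\|\Delta_jf\|_p\le C2^{3j(1/2-1/p)}\|\Delta_jf\|_2$, and $\|\Delta_jf\|_2\le C\min(1,2^{-3j})\|f\|_{H^3}$. The sum over $j\le0$ converges because $p>2$, and the sum over $j>0$ because $\frac12-\frac1p<1$.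

(v) Write $\lambda=2^l\mu$ with $l\in\mathbb Z$, $\mu\in[1,2)$. Then $\Delta_j(f(\lambda\,\cdot))=f_j(\lambda\,\cdot)$, where $f_j$ is the multiplier $\varphi(\mu2^{l-j}k)$ applied to $f$. This multiplier is supported in $2^{j-l-2}\le|k|\le2^{j-l+1}$ and its kernel has $L^1$ norm $\|\check\varphi\|_1$, so $\|f_j\|_p\le\|\check\varphi\|_1\sum_{|i-(j-l)|\le2}\|\Delta_if\|_p$. This gives the upper bound; the lower bound is the upper bound for $f(\lambda\,\cdot)$ and $\lambda^{-1}$.
\end{proof}

\begin{proposition}\label{prop:eulerbesov}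
Let $2<p<3$ and $K>0$. There are $T>0$ and a solution $u$ as in Lemma~\ref{lem:global} with $\|u(T)\|_{\dot B^0_{p,\infty}}\ge K\|u(0)\|_{\dot B^0_{p,1}}>0$.
\end{proposition}

\begin{proof}
We use the setup of Section~\ref{sec:setup}.

\emph{Upper bound at time $0$.} Fix $0<\sigma<1-\frac2p$ depending only on $p$, and let $m_\pm=m_{\pm\sigma}$, so $\frac1{m_\pm}=\frac1p+\frac{1\mp\sigma}2$. Then $m_\pm>1$ as in Lemma~\ref{lem:weighted}, and $m_\pm<2$ because $\sigma<\frac13<\frac2p$. For axisymmetric $\xi\in C_c^\infty$ the Fourier transform of $\mathcal B[\xi]$ is $|k|^{-2}\,ik\times\widehat{\xi b}$, which is bounded since $\widehat{\xi b}(0)=0$ and decays rapidly; so $|\nabla|^{\pm\sigma}\mathcal B[\xi]\in L^2$. Lemma~\ref{lem:besov}(ii) and Lemma~\ref{lem:weighted} with $\tau=\pm\sigma$ give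
$$\|\mathcal B[\xi]\|_{\dot B^0_{p,1}}\le C\,\big\|r^{\frac{1+\sigma}2}\xi\big\|_{m_+}^{1/2}\,\big\|r^{\frac{1-\sigma}2}\xi\big\|_{m_-}^{1/2},\qquad C=C(p).$$
Apply Proposition~\ref{prop:initial} with $m=m_\pm$, $\kappa=\frac{1\pm\sigma}2$. For $\xi=d(0)$ both factors are $o(1)$. For $\xi=\zeta(0)$,
$$\|\mathcal B[\zeta(0)]\|_{\dot B^0_{p,1}}\le C\prod_\pm\Big(\big[(2r_0)^{\frac{1\pm\sigma}2}(4\pi r_1)^{\frac1{m_\pm}}\|\eta\|_{L^{m_\pm}}+o(1)\big]\gamma a^{-2(1-\frac1{m_\pm})}\Big)^{1/2}.$$
Since $\frac1{m_+}+\frac1{m_-}=\frac2p+1$, the powers of $\gamma$ and $a$ combine to $\gamma a^{2/p-1}=\Lambda$, those of $r_0$ to $r_0^{1/2}$, and those of $r_1$ to $r_1^{1/2+1/p}$. Hence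
$$\|u^a(0)\|_{\dot B^0_{p,1}}\le\|U(0)\|_{\dot B^0_{p,1}}+C_1'\Lambda r_0^{1/2}r_1^{1/2+1/p}+o(1),\qquad C_1'=C_1'(p).$$

\emph{Lower bound at time $T$.} We test $w_a$ against a curl, so that the pairing sees the known vorticity. Fix $h\in C_c^\infty(\mathbb R^2)$ supported in the disc of radius $2$, with $0\le h\le1$ and $h=1$ on the unit disc. Put $H=h(\frac{r-r_1}a,\frac{z-z_1}a)$, $F=aHe_\theta$ and $f=\nabla\times F\in C_c^\infty$. Since $r\ge\frac34r_1$ on $\operatorname{supp}\zeta_a$,
$$\int w_a\cdot f\,dx=\int\operatorname{curl}w_a\cdot F\,dx=2\pi a\iint\zeta_ar^2dr\,dz\ge2\pi a\cdot\tfrac9{16}r_1^2\gamma\ge\pi a\gamma r_1^2 .$$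
In Cartesian coordinates $|\nabla H|\le Ca^{-1}$, $|\nabla^2H|\le C(a^{-2}+a^{-1}r^{-1})$ and $|\nabla^ne_\theta|\le Cr^{-n}$. On $\operatorname{supp}F$ we have $2a<\frac12r_1\le r\le\frac32r_1$, so $|\nabla^2F|\le Ca(a^{-2}+a^{-1}r^{-1}+r^{-2})\le Ca^{-1}$, and $|\operatorname{supp}F|\le Ca^2r_1$, with absolute constants. Thus $\|F\|_{p'}\le Ca(a^2r_1)^{1/p'}$ and $\|\nabla f\|_{p'}\le Ca^{-1}(a^2r_1)^{1/p'}$. From $\widehat f=ik\times\widehat F$ and $\widehat f=-|k|^{-2}\sum_lik_l\,\widehat{\partial_lf}$ we get $\|\Delta_jf\|_{p'}\le C\min(2^j\|F\|_{p'},2^{-j}\|\nabla f\|_{p'})$, and \eqref{eq:minsum} gives $\|f\|_{\dot B^0_{p',1}}\le C(a^2r_1)^{1-1/p}$. By Lemma~\ref{lem:besov}(iii),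
$$\|w_a\|_{\dot B^0_{p,\infty}}\ge c_1'\,a\gamma r_1^2\,(a^2r_1)^{1/p-1}=c_1'\Lambda r_1^{1+1/p},\qquad c_1'=c_1'(p)>0 .$$

\emph{Conclusion.} Let $N=1+\|U(0)\|_{\dot B^0_{p,1}}+\|U(T)\|_{\dot B^0_{p,\infty}}$, finite by Lemma~\ref{lem:besov}(iv), and $\Lambda=Nr_0^{-1/2}r_1^{-1/2-1/p}$. For small $a$, $\|u^a(0)\|_{\dot B^0_{p,1}}\le(C_1'+2)N$ and $\|u^a(T)\|_{\dot B^0_{p,\infty}}\ge(c_1'M^{1/2}-1)N$. Choose $M$ with $c_1'M^{1/2}-1\ge K(C_1'+2)$. Then $u^a(T)\not\equiv0$, so $u^a(0)\not\equiv0$, and $\|u^a(0)\|_{\dot B^0_{p,1}}\ge\|u^a(0)\|_p>0$.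
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:besov}]
Let $C_e\ge1$ bound the constants in (i) and in (v) for $q=1,\infty$ of Lemma~\ref{lem:besov}. Put $\epsilon_0=\epsilon/C_e$ and $K=4C_e^3\epsilon^{-2}$. Take $u,T$ from Proposition~\ref{prop:eulerbesov} and $g_\nu,u^\nu$ from Lemma~\ref{lem:viscous}. By (iv) and $\|\cdot\|_{\dot B^0_{p,\infty}}\le\|\cdot\|_{\dot B^0_{p,1}}$, the $H^3$ errors are $O(\nu)$ in both Besov norms. So $\|g_\nu\|_{\dot B^0_{p,1}}\to\|u(0)\|_{\dot B^0_{p,1}}>0$, and for small $\nu$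
$$\|u^\nu(T)\|_{\dot B^0_{p,\infty}}\ge\tfrac12\|u(T)\|_{\dot B^0_{p,\infty}}\ge\tfrac K2\|u(0)\|_{\dot B^0_{p,1}}\ge\tfrac K4\|g_\nu\|_{\dot B^0_{p,1}} .$$
Define $V$ by \eqref{eq:V} with $\lambda$ determined by $\lambda^{1-3/p}\nu^{-1}\|g_\nu\|_{\dot B^0_{p,1}}=\epsilon_0$. Since $p<3$, $\lambda\to\infty$ and $t^*\to0$ as $\nu\to0$. By (i) and (v),
$$\|V(0)\|_p\le\|V(0)\|_{\dot B^0_{p,1}}\le C_e\epsilon_0=\epsilon,\qquad\|V(t^*)\|_{\dot B^0_{p,\infty}}\ge C_e^{-1}\epsilon_0\tfrac K4=C_e\epsilon^{-1}\ge\epsilon^{-1},$$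
and $\|V(t^*)\|_p\ge C_e^{-1}\|V(t^*)\|_{\dot B^0_{p,\infty}}\ge\epsilon^{-1}$. Properties (a), (b) and the finiteness in (c) were verified after \eqref{eq:V} for every $\lambda$.
\end{proof}

\section{No inflation for $p=2$ and $p\ge3$}\label{sec:negative}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The case $2<p<3$ is Theorem~\ref{thm:main}. Let $p=2$ or $3\le p\le\infty$, and let $u$ satisfy (a) and (b) with $\|u_0\|_p\le\epsilon$ and $t^*\le\epsilon\le1$. We show that $\|u(t^*)\|_p\le C\epsilon$ for small $\epsilon$, with $C$ depending only on $p$, which is incompatible with (c) once $C\epsilon<\epsilon^{-1}$.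

By (a), $u\in C([0,t^*];H^n)$ for all $n$, and by (b), $\partial_tu=\Delta u-\mathbb P\operatorname{div}(u\otimes u)$. Pairing with $u$ gives $\frac d{dt}\|u\|_2^2=-2\|\nabla u\|_2^2\le0$. This settles $p=2$, and shows that $u\equiv0$ if $u_0\equiv0$. Let now $p\ge3$ and $u_0\not\equiv0$.

\emph{The integral equation.} Differentiating $e^{(t-s)\Delta}u(s)$ in $s$ gives
$$u(t)=e^{t\Delta}u_0-\int_0^tK_{t-s}*(u\otimes u)(s)\,ds,$$
where $K_t$, the Oseen kernel, is the kernel of $e^{t\Delta}\mathbb P\operatorname{div}$. Let $G_t(x)=t^{-3/2}G_1(x/\sqrt t)$ be the heat kernel. Since $G_1$ is a Schwartz function, $|\nabla^nG_t(x)|\le C_n(\sqrt t+|x|)^{-3-n}$. From $\mathbb P=I+\nabla(-\Delta)^{-1}\operatorname{div}$ and $(-\Delta)^{-1}e^{t\Delta}=\int_t^\infty e^{t'\Delta}dt'$, the entries of $K_t$ are sums of a first derivative of $G_t$ and a third derivative of $\int_t^\infty G_{t'}dt'$. With $t'=\mu^2$, $\int_t^\infty(\sqrt{t'}+|x|)^{-6}dt'\le2\int_{\sqrt t}^\infty(\mu+|x|)^{-5}d\mu=\frac12(\sqrt t+|x|)^{-4}$. Hence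
$$|K_t(x)|\le C(\sqrt t+|x|)^{-4},\qquad\|K_t\|_q\le Ct^{-\frac12-\frac32(1-\frac1q)}\quad(1\le q\le\infty).$$

\emph{The case $3<p\le\infty$.} Let $\mathcal M(t)=\sup_{[0,t]}\|u\|_p$, which is continuous with $\mathcal M(0)=\|u_0\|_p>0$. Young's inequality with $1-\frac1q=\frac1p$, together with $\|u\otimes u\|_{p/2}\le\|u\|_p^2$ and $\|e^{t\Delta}u_0\|_p\le\|u_0\|_p$, gives
$$\mathcal M(t)\le\|u_0\|_p+C\mathcal M(t)^2\int_0^ts^{-\frac12-\frac3{2p}}ds\le\|u_0\|_p+C'\mathcal M(t)^2 ,$$
where the integral converges because $p>3$ and is bounded because $t\le1$. If $\mathcal M(t)=2\|u_0\|_p$ for some $t$, then $1\le4C'\|u_0\|_p\le4C'\epsilon$. So for $4C'\epsilon<1$ the function $\mathcal M$ stays below $2\|u_0\|_p$, and $\|u(t^*)\|_p\le2\epsilon$.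

\emph{The case $p=3$.} The integral above diverges, and we pass through $L^6$ with the scale-invariant weight $s^{1/4}$. Let $\mathcal N(t)=\sup_{0<s\le t}s^{1/4}\|u(s)\|_6$, which is continuous with $\mathcal N(0+)=0$ because $u\in C([0,t^*];L^6)$. Use Young's inequality from $L^3$ to $L^6$, with $\frac1q=\frac56$: then $\|G_t\|_q=C_1t^{-1/4}$ and $\|K_t\|_q\le Ct^{-3/4}$, while $\|u\otimes u(s)\|_3\le\|u(s)\|_6^2\le s^{-1/2}\mathcal N(t)^2$ for $s\le t$. Thus
$$\mathcal N(t)\le C_1\|u_0\|_3+C\mathcal N(t)^2\sup_{0<t'\le t}(t')^{1/4}\int_0^{t'}(t'-s)^{-3/4}s^{-1/2}ds=C_1\|u_0\|_3+C_2\mathcal N(t)^2,$$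
since the substitution $s=t's'$ shows that the expression under the supremum does not depend on $t'$. If $\mathcal N(t)=2C_1\|u_0\|_3$ for some $t$, then $1\le4C_1C_2\epsilon$. So for $4C_1C_2\epsilon<1$ we have $\mathcal N\le2C_1\epsilon$. Finally, $\|K_t\|_1\le Ct^{-1/2}$ and $\int_0^t(t-s)^{-1/2}s^{-1/2}ds=\pi$ give $\|u(t)\|_3\le\|u_0\|_3+C\pi\mathcal N(t)^2\le\epsilon+C\epsilon^2$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Luo}
Xiaoyutao Luo, \emph{Sharp norm inflation for 3D Navier-Stokes equations in supercritical spaces}, arXiv:2504.08288 (2025).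

\end{thebibliography}
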